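# Homotopy does not preserve quasidiagonality of amenable traces

Throughout, a *trace* on a $C^*$-algebra $A$ is a positive contractive linear functional $\tau$ with $\tau(ab)=\tau(ba)$ for all $a,b\in A$. On $M_k$ let $\operatorname{tr}_k$ (or $\operatorname{tr}$) be the normalised trace and $\|x\|_2=\operatorname{tr}_k(x^*x)^{1/2}$. We use all the time that $|\operatorname{tr}_k(x)|\le\|x\|_2\le\|x\|$ and $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$.

## 1. Algebras spanned by projections: the homotopy fixes every trace

**Definition (amenable trace, quasidiagonal trace).** A trace $\tau$ on $A$ is *amenable* if there are completely positive contractive maps $\varphi_n:A\to M_{k(n)}$ with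
$$\|\varphi_n(ab)-\varphi_n(a)\varphi_n(b)\|_2\to0,\qquad \operatorname{tr}_{k(n)}(\varphi_n(a))\to\tau(a)\qquad(a,b\in A).$$
It is *quasidiagonal* if the same holds with $\|\cdot\|_2$ replaced by the operator norm.

Since $\|\cdot\|_2\le\|\cdot\|$, every quasidiagonal trace is amenable. If $\pi:A\to M_k$ is a $^*$-homomorphism, then $\operatorname{tr}_k\circ\pi$ is quasidiagonal (take $\varphi_n=\pi$). In particular, point evaluations on $C(X)$ are quasidiagonal traces. Both properties pull back: if $\phi:A\to B$ is a $^*$-homomorphism and $\tau$ is amenable (quasidiagonal) on $B$ via $\varphi_n$, then $\tau\circ\phi$ is amenable (quasidiagonal) on $A$ via $\varphi_n\circ\phi$.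

**Definition (homotopy domination).** Two $^*$-homomorphisms $A\to A'$ are *homotopic* if they are joined by a family $(h_s)_{s\in[0,1]}$ of $^*$-homomorphisms such that $s\mapsto h_s(a)$ is norm continuous for every $a$. $A$ is *homotopy dominated* by $B$ if there are $^*$-homomorphisms $\phi:A\to B$, $\psi:B\to A$ with $\psi\circ\phi$ homotopic to $\operatorname{id}_A$. If also $\phi\circ\psi$ is homotopic to $\operatorname{id}_B$, then $A$ and $B$ are *homotopy equivalent*.

For example, $C([0,1])$ is homotopy equivalent to $\mathbb C$: take $\phi(f)=f(0)$, let $\psi(\lambda)$ be the constant function, and $h_s(f)=f(s\,\cdot)$.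

Suppose all amenable traces on $B$ are quasidiagonal. Must the same hold on $A$? Here is a case where the answer is easy.

**Proposition 1.** Let $A$ be homotopy dominated by $B$, and suppose that the projections of $A$ span a norm-dense subspace of $A$ (as in $M_k$, in $K(H)$, or in $C(X)$ with $X$ the Cantor set). If all amenable traces on $B$ are quasidiagonal, then all amenable traces on $A$ are quasidiagonal.

*Proof.* We first show that **(i)** projections $e,f\in A$ with $\|e-f\|<1$ have the same trace, then that **(ii)** the homotopy fixes every trace.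

**(i)** We have $\|e-efe\|<1$, so $efe$ is invertible in $eAe$. Put $w=(efe)^{-1/2}ef\in A$. Then $ww^*=e$, so $w^*w$ is a projection, and $w^*w\le f$. Let $f'=f-w^*w$. Since $wf'=0$, also $ef'=eff'=(efe)^{1/2}wf'=0$. If $f'\ne0$, then $\|(f-e)f'\|=\|f'\|=1$, contradicting $\|e-f\|<1$. Hence $w^*w=f$ and $\tau(e)=\tau(ww^*)=\tau(w^*w)=\tau(f)$ for every trace $\tau$. (The proof also shows that such projections on a Hilbert space have the same rank.)

**(ii)** Let $h_s$ be a homotopy from $\psi\circ\phi$ to $\operatorname{id}_A$ and $e\in A$ a projection. Then $s\mapsto h_s(e)$ is a norm-continuous path of projections. Subdivide $[0,1]$ so finely that consecutive projections are at distance less than $1$; by (i), $\tau(\psi\phi(e))=\tau(e)$. By density and continuity $\tau\circ\psi\circ\phi=\tau$.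

Now let $\tau$ be an amenable trace on $A$. Then $\tau\circ\psi$ is amenable on $B$, hence quasidiagonal, and $\tau=(\tau\circ\psi)\circ\phi$ is quasidiagonal. $\square$

What changes in general is that traces move. Already for $C([0,1])$ the trace $f\mapsto f(1)$ is moved by $\psi\circ\phi$ to $f\mapsto f(0)$. The argument above says nothing about such traces. There is a positive result: if $A$ is separable and exact, has a faithful amenable trace, and is homotopy dominated by $B$, then "all amenable traces are quasidiagonal" passes from $B$ to $A$. In particular the property is homotopy invariant within the class of separable exact $C^*$-algebras admitting a faithful amenable trace. The problem for today comes from Robert Neagu, "A note on when amenable traces are quasidiagonal", arXiv:2211.01666 (2022): *is the property invariant under homotopy for arbitrary separable $C^*$-algebras?* The answer is no.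

## 2. Mapping cylinders, where traces can move

A sensible first attempt is to prove invariance by connectedness. Given an amenable trace $\tau$ on a separable $A$ and a homotopy $h_s$ from $\psi\phi$ to $\operatorname{id}_A$, put $\tau_s=\tau\circ h_s$. Then $\tau_0=(\tau\circ\psi)\circ\phi$ is quasidiagonal and we want $\tau_1=\tau$ to be so. The set of $s$ with $\tau_s$ quasidiagonal is closed: $s\mapsto\tau_s(a)$ is continuous, and a pointwise limit of quasidiagonal traces on a separable algebra is quasidiagonal by a diagonal argument over a countable dense set. What is missing is openness. We shall see that openness can fail as badly as possible, in the following kind of algebra.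

**Definition (mapping cylinder).** For a $^*$-homomorphism $\theta:B\to E$ the mapping cylinder is
$$A=\{(f,b)\in C([0,1],E)\oplus B:\ f(0)=\theta(b)\}.$$

For $\theta=\operatorname{id}_{\mathbb C}$ this is $C([0,1])$, since $b=f(0)$ carries no extra information.

**Proposition 2.** For $\theta:B\to E$, the mapping cylinder $A$ is homotopy equivalent to $B$.

*Proof.* Let $\iota(b)=(\mathrm{const}_{\theta(b)},b)$ and $\mathrm{pr}(f,b)=b$. Then $\mathrm{pr}\circ\iota=\operatorname{id}_B$. Put $h_s(f,b)=(f(s\,\cdot),b)$. This lies in $A$ because $f(s\cdot0)=f(0)=\theta(b)$, and $s\mapsto h_s(f,b)$ is norm continuous because $f$ is uniformly continuous. Finally $h_1=\operatorname{id}_A$ and $h_0(f,b)=(\mathrm{const}_{f(0)},b)=\iota(\mathrm{pr}(f,b))$. $\square$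

**Theorem 3.** There are separable unital $C^*$-algebras $B$, $E$ and a surjective unital $^*$-homomorphism $\theta:B\to E$ such that:

1. Every amenable trace on $B$ is quasidiagonal; in fact it is a pointwise limit of functionals $\operatorname{tr}_{K(n)}\circ\Pi_n$ with $\Pi_n:B\to M_{K(n)}$ $^*$-homomorphisms.
2. $E$ has an amenable tracial state $\tau_E$, but no nonzero quasidiagonal trace.
3. On the mapping cylinder $A=\{(f,b)\in C([0,1],E)\oplus B: f(0)=\theta(b)\}$, the tracial state $\tau_A(f,b)=\tau_E(f(1))$ is amenable and not quasidiagonal.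

By Proposition 2 the separable unital algebras $A$ and $B$ are homotopy equivalent, so the property is not homotopy invariant for separable $C^*$-algebras. As $\iota\circ\mathrm{pr}$ is homotopic to $\operatorname{id}_A$, it does not pass along homotopy domination either.

A warning about item 3: it does not follow from item 2. A non-quasidiagonal trace can become quasidiagonal when pulled back along a surjection. Indeed $\tau_E\circ\theta$ is an amenable trace on $B$, so it is quasidiagonal by item 1, although $\tau_E$ is not. So the proof of 3 has to use *where* in the cylinder $\tau_A$ sits.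

## 3. Cutting a chain: the unilateral shift, then labelled blocks

How does one separate $\|\cdot\|_2$ from the operator norm? Let $|\cdot|_{HS}$ be the unnormalised Hilbert–Schmidt norm and $\operatorname{Tr}$ the unnormalised trace. A finite-rank projection $P$ on a space where $A$ acts gives the compression $a\mapsto PaP$, and the defect of multiplicativity is $PabP-PaP\,PbP=Pa(1-P)bP$. It is governed by commutators with $P$. So compare $|[P,a]|_{HS}/|P|_{HS}$ with $\|[P,a]\|$.

**The shift on $\ell^2$.** Let $Se_n=e_{n+1}$ and let $Q_N$ be the projection onto the span of $e_0,\dots,e_{N-1}$. Then $[S,Q_N]$ sends $e_{N-1}$ to $e_N$ and kills the other basis vectors. So $|[S,Q_N]|_{HS}/|Q_N|_{HS}=N^{-1/2}\to0$, while $\|[S,Q_N]\|=1$. Cutting a long chain is cheap in the normalised Hilbert–Schmidt norm, and expensive in operator norm. But the shift alone does not do the job: some finite-rank projections do almost commute with $S$ in norm. For $|\lambda|<1$ let $\xi=(1-|\lambda|^2)^{1/2}\sum_n\lambda^ne_n$, a unit vector with $S^*\xi=\lambda\xi$, and let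 $P=|\xi\rangle\langle\xi|$. Then $PS=\bar\lambda P$, and
$$\|[S,P]\|^2=\|S\xi-\bar\lambda\xi\|^2=1-2\operatorname{Re}\big(\lambda\langle S\xi,\xi\rangle\big)+|\lambda|^2=1-|\lambda|^2,$$
because $\langle S\xi,\xi\rangle=\langle\xi,S^*\xi\rangle=\bar\lambda$. This tends to $0$ as $|\lambda|\to1$. The projection $P$ avoids the cut by spreading one vector over many places of the chain.

**Labelled blocks.** To forbid spreading, replace the places by blocks $H_j$ carrying pairwise inequivalent finite-dimensional irreducible representations $\sigma_j$ of a group $G$, and let $S=\bigoplus_js_j$ with isometries $s_j:H_j\to H_{j+1}$. Consider a finite-rank projection $P$ on $(\bigoplus_jH_j)\otimes M$ that commutes *exactly* with $\bigoplus_j\sigma_j(G)\otimes1$. By Schur's lemma $P=\bigoplus_j1_{H_j}\otimes q_j$ with projections $q_j$ on $M$. On $H_j\otimes M$,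
$$[P,S\otimes1]=s_j\otimes(q_{j+1}-q_j).$$
If $\|[P,S\otimes1]\|<1$, then $\|q_{j+1}-q_j\|<1$ for all $j$, so all $q_j$ have the same rank $m$ (see (i) in Section 1). Since $\sum_jm\dim H_j<\infty$, $m=0$ and $P=0$. On the other hand, if $\dim H_j$ grows slowly, a cut of the chain still costs little in normalised Hilbert–Schmidt norm.

This suggests $E=C^*(1,\sigma(G),S)$ with $\sigma=\bigoplus\sigma_j$. Three points must be settled.

* $P$ will only *almost* commute with $G$. Property (T) will repair this, with constants independent of $P$ and of the blocks.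
* $E$ has other representations than multiples of the given one. We need that a finite-dimensional irreducible representation of $G$ that occurs in a representation of $E$ must be one of the $\sigma_j$. Property (T) gives this too.
* We need $B$, mapping onto $E$, with enough finite-dimensional representations to approximate *all* its amenable traces, but without spoiling the rigidity just seen. This is the delicate point, taken up in Section 6.

## 4. Tools

### 4.1 Making the maps unital, and dilating them

**Lemma 4.** Let $D$ be unital and $\tau\neq0$ an amenable (resp. quasidiagonal) trace on $D$. Then there are *unital* completely positive (u.c.p.) maps $\psi_n:D\to M_{k(n)}$, approximately multiplicative in $\|\cdot\|_2$ (resp. in norm), with $\operatorname{tr}\psi_n\to\tau/\tau(1)$ pointwise.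

*Proof.* Call $\|\cdot\|_2$ (resp. $\|\cdot\|$) the relevant norm; "$\to0$" refers to it. Let $\varphi=\varphi_n:D\to M_k$ be as in the definition, and put
$$e=\varphi(1),\quad f=\chi_{[1/2,1]}(e),\quad g=(fe)^{-1/2}\ \text{(inverse in }fM_kf),\quad\psi=g\varphi(\cdot)g:D\to fM_kf .$$
Then $\psi$ is completely positive and $\psi(1)=geg=f$, so $\psi$ is u.c.p. into $fM_kf$.

For $t\in[0,1]$ we have $|\chi_{[1/2,1]}(t)-t|\le2(t-t^2)$: if $t\ge\frac12$ this reads $1-t\le2t(1-t)$, and if $t<\frac12$ it reads $t\le2t(1-t)$. As $e-e^2=\varphi(1\cdot1)-\varphi(1)\varphi(1)\to0$, we get $f-e\to0$. For $t\in[\frac12,1]$ we have $0\le t^{-1/2}-1\le2(1-t)$: by convexity the graph of $t^{-1/2}-1$ lies below the chord from $(\frac12,\sqrt2-1)$ to $(1,0)$, and $\sqrt2-1\le1$. Hence $0\le g-f\le2f(1-e)=2f(f-e)$, where all terms are functions of $e$, so $g-f\to0$.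

Next, $e\varphi(a)-\varphi(a)\to0$ and $\varphi(a)e-\varphi(a)\to0$ by approximate multiplicativity. Since $\|g\|\le\sqrt2$ and all operators are bounded, we may replace successively: $g\varphi(a)g-f\varphi(a)f\to0$, then $f\varphi(a)f-e\varphi(a)e\to0$, then $e\varphi(a)e-\varphi(a)\to0$. So $\psi(a)-\varphi(a)\to0$, and $\psi$ is approximately multiplicative in the relevant norm.

Finally $|\operatorname{tr}_k(f)-\operatorname{tr}_k(e)|\le\|f-e\|_2\to0$, so $\operatorname{tr}_k(f)\to\tau(1)=\|\tau\|>0$; in particular $f\neq0$ for large $n$. Passing from $\operatorname{tr}_k$ to the normalised trace of $fM_kf$ multiplies $2$-norms by $\operatorname{tr}_k(f)^{-1/2}$, which is bounded, and $\operatorname{tr}_k(\psi(a))/\operatorname{tr}_k(f)\to\tau(a)/\tau(1)$. $\square$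

**Lemma 5.** Let $\varphi:D\to M_k$ be u.c.p. Then there are a unital representation $\rho$ of $D$ on a Hilbert space $L$ and a projection $P$ on $L$ of rank $k$ with $\operatorname{Tr}(P\rho(a))=k\operatorname{tr}_k\varphi(a)$ and
$$\|(1-P)\rho(a)P\|^2=\|\varphi(a^*a)-\varphi(a)^*\varphi(a)\|,\qquad|(1-P)\rho(a)P|_{HS}^2\le k\,\|\varphi(a^*a)-\varphi(a)^*\varphi(a)\|_2.\tag{1}$$
Moreover $\|[P,\rho(a)]\|=\max\big(\|(1-P)\rho(a)P\|,\|(1-P)\rho(a^*)P\|\big)$ and $|[P,\rho(a)]|^2_{HS}=|(1-P)\rho(a)P|_{HS}^2+|(1-P)\rho(a^*)P|_{HS}^2$.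

*Proof.* By Stinespring, $\varphi=V^*\rho(\cdot)V$ with an isometry $V:\mathbb C^k\to L$ and $\rho$ unital. Put $P=VV^*$. The trace formula is clear. From
$$V^*\rho(a)^*(1-P)\rho(a)V=\varphi(a^*a)-\varphi(a)^*\varphi(a)$$
the first part of (1) follows, and taking $\operatorname{Tr}=k\operatorname{tr}_k$ gives the second, since $\operatorname{tr}_k(x)\le\|x\|_2$ for $x\ge0$. For the commutator write $[P,\rho(a)]=P\rho(a)(1-P)-(1-P)\rho(a)P$. The two terms act between orthogonal pairs of subspaces, and $P\rho(a)(1-P)=((1-P)\rho(a^*)P)^*$. $\square$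

### 4.2 Property (T)

**Definition (property (T)).** A group $G$ has property (T) if there are a finite set $\mathcal S\subset G$ and $\varepsilon>0$ with $\max_{g\in\mathcal S}\|U_g\xi-\xi\|\ge\varepsilon\|\xi\|$ for every unitary representation $U$ without nonzero invariant vectors and every $\xi$.

Finite groups have it. $\mathbb Z$ does not: the characters $n\mapsto e^{i\vartheta n}$, $\vartheta\to0$, $\vartheta\ne0$, have no invariant vectors but $|e^{i\vartheta n}-1|\to0$ for each $n$. We use two textbook facts: $\Gamma=SL_3(\mathbb Z)$ has property (T) (Kazhdan), and property (T) passes to finite products. So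
$$G=\Gamma\times\Gamma$$
has it, and enlarging $\mathcal S$ we may take $\mathcal S$ to be a finite symmetric generating set. Put $C=\max(1,1/\varepsilon)$. For a unitary representation $U$ of $G$ let $\mathcal E$ be the projection onto the invariant vectors.

**Lemma 6.** For every unitary representation $U$ of $G$ and every vector $\xi$,
$$\|\xi-\mathcal E\xi\|\le C\max_{g\in\mathcal S}\|U_g\xi-\xi\|,\tag{2}$$
and $\mathcal E\xi$ lies in the closed convex hull of $\{U_g\xi:g\in G\}$.

*Proof.* On the orthogonal complement of the invariant vectors there are no nonzero invariant vectors. Apply the definition to $\xi'=\xi-\mathcal E\xi$ and note $U_g\xi-\xi=U_g\xi'-\xi'$. For the second claim, the element $\eta$ of minimal norm in the hull is unique and the hull is $U$-invariant, so $\eta$ is invariant. As $\mathcal EU_g=\mathcal E$, the map $\mathcal E$ is constant on the hull, so $\eta=\mathcal E\eta=\mathcal E\xi$. $\square$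

Write $C^*(G)$ for the full group $C^*$-algebra, whose unital representations are the unitary representations of $G$. The *$\sigma$-isotypic subspace* of $U$ is the closed span of all subrepresentations equivalent to $\sigma$. For a finite group, $p_\sigma=\frac{\dim\sigma}{|G|}\sum_g\overline{\chi_\sigma(g)}\,g$ acts as the projection onto it. With property (T) the same is possible for finite-dimensional $\sigma$:

**Lemma 7.** For every finite-dimensional irreducible unitary representation $\sigma$ of $G$ there is $p_\sigma\in C^*(G)$ such that, for every unitary representation $U$, $U(p_\sigma)$ is the projection onto the $\sigma$-isotypic subspace.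

*Proof.* **Trivial representation first.** Let $h=\frac1{2|\mathcal S|}\sum_{g\in\mathcal S}(1+g)$. As $\mathcal S$ is symmetric, $h=h^*$, and the average of the $g\in\mathcal S$ has norm at most $1$, so $0\le h\le1$. On invariant vectors $h$ acts as $1$. For $\xi$ orthogonal to them, since $\operatorname{Re}\langle(1-g)\xi,\xi\rangle=\frac12\|g\xi-\xi\|^2$, (2) gives
$$\langle(1-h)\xi,\xi\rangle=\frac1{4|\mathcal S|}\sum_{g\in\mathcal S}\|g\xi-\xi\|^2\ge\frac{\|\xi\|^2}{4|\mathcal S|C^2}.$$
So on that complement $0\le h\le1-\frac1{4|\mathcal S|C^2}$, uniformly over all $U$. Hence $h^n$ converges in the norm of $C^*(G)$ to some $p$, which acts in every representation as the projection onto the invariant vectors.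

**General $\sigma$.** Let $p'\in C^*(G)\otimes B(\bar\sigma)$ be the image of $p$ under $g\mapsto g\otimes\bar\sigma(g)$, with $\bar\sigma$ the conjugate representation, and put $p_\sigma=\dim\sigma\cdot(\mathrm{id}\otimes\operatorname{Tr})(p')$. Given $U$, write $U=(\sigma\otimes1_M)\oplus U'$ where $U'$ does not contain $\sigma$. Then $(U\otimes\mathrm{id})(p')$ is the projection onto the invariant vectors of $U\otimes\bar\sigma$. Invariant vectors of $U'\otimes\bar\sigma$ correspond to intertwiners $\sigma\to U'$ (let $\xi\otimes\bar\eta$ correspond to $|\xi\rangle\langle\eta|$), so only $0$ occurs. Those of $\sigma\otimes\bar\sigma\otimes M$ correspond to intertwiners $\sigma\to\sigma\otimes M$, so by Schur's lemma they are $\omega\otimes M$, with $\omega=(\dim\sigma)^{-1/2}\sum_ke_k\otimes\bar e_k$. The partial trace of $|\omega\rangle\langle\omega|$ over $\bar\sigma$ is $(\dim\sigma)^{-1}1$. So $U(p_\sigma)$ is the projection onto $\sigma\otimes M$. $\square$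

### 4.3 The representations on projective planes

For a prime $p$ let $\pi_{(p)}$ be the representation of $\Gamma$ on $X_{(p)}=\ell^2_0(\mathbb P^2(\mathbb F_p))$ (functions with sum $0$) through the reduction $SL_3(\mathbb Z)\to SL_3(\mathbb F_p)$. The reduction is onto because elementary matrices generate $SL_3(\mathbb F_p)$ and lift.

**Lemma 8.** The $\pi_{(p)}$ are irreducible, of dimension $p^2+p$, and pairwise inequivalent. For $e\ne h\in\Gamma$,
$$|\operatorname{tr}\pi_{(p)}(h)|\le\tfrac1p\qquad\text{for all large }p.\tag{3}$$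

*Proof.* $SL_3(\mathbb F_p)$ acts $2$-transitively on $\mathbb P^2(\mathbb F_p)$: two distinct points are spanned by independent vectors, and in completing them to a basis we can scale the third vector to adjust the determinant. The commutant of a permutation representation has dimension equal to the number of orbits on pairs, here $2$; so the complement of the constants is irreducible. Its dimension is $(p^2+p+1)-1$, which distinguishes different primes.

Let $h\ne e$. If $h$ were a scalar $\lambda\in\mathbb Z$, then $\lambda^3=1$ and $\lambda=1$. So $h$ is not scalar: some off-diagonal entry, or some difference of diagonal entries, is a nonzero integer, and it stays nonzero mod $p$ for all large $p$. For such $p$ the fixed points of $h$ are the points of its eigenspaces, whose dimensions sum to at most $3$ and none of which is $3$. So there are at most $(p+1)+1=p+2$ fixed points. The trace on $\ell_0^2$ is the number of fixed points minus $1$, so it lies in $[-1,p+1]$, and $\frac{p+1}{p^2+p}=\frac1p$. $\square$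

So for large $p$ the normalised character of $\pi_{(p)}$ is close to $\delta_e$ at any given $h\in\Gamma$. Therefore *two such representations for different large primes are disjoint, but their normalised traces are nearly the same*. This observation will be crucial.

## 5. The chain of blocks and its windows

Each block will be a tensor product $X_j\otimes Y_{i(j)}$. The factor $X_j$ makes the blocks inequivalent. The factor $Y_{i(j)}$ is a *tag*, constant along long stretches of the chain called windows; its role appears in Section 6.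

Let $p_0<p_1<\cdots$ be all the primes. Put

* $X_j=X_{(p_j)}$, $\pi_j=\pi_{(p_j)}$, $x_j=\dim X_j=p_j^2+p_j$ for $j\ge0$;
* $Y_i=X_{(p_{2i})}$, $\kappa_i=\pi_{(p_{2i})}$, $y_i=\dim Y_i$ for $i\ge1$ (the tags);
* $Y'_N=X_{(p_{2N+1})}$, $\kappa'_N=\pi_{(p_{2N+1})}$ for $N\ge1$ (spare tags, never used in the chain).

By Bertrand's postulate $p_{k+1}<2p_k$, so $x_j\le x_{j+1}\le4x_j$ and $y_i\le y_{i+1}\le16y_i$.

**Windows.** Put $\ell_0=-1$ and choose inductively $\ell_i\ge\ell_{i-1}+i$ with $x_{\ell_i}\le2x_{\ell_i-i+1}$. For $i=1$ this is no condition. For $i\ge2$, if no choice were possible, then $x_{j+i-1}>2x_j$ for all large $j$. Then $x_j$, and hence $p_j$, would grow at least exponentially in $j$, contradicting $\sum_j1/p_j=\infty$. Let $W_i=\{\ell_{i-1}+1,\dots,\ell_i\}$ for $i\ge1$, and $i(j)=i$ for $j\in W_i$. The last $i$ indices $\ell_i-i+1,\dots,\ell_i$ lie in $W_i$.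

**Blocks.** Define
$$H_j=X_j\otimes Y_{i(j)},\quad\sigma_j(g,h)=\pi_j(g)\otimes\kappa_{i(j)}(h),\quad d_j=\dim H_j,\quad H=\bigoplus_{j\ge0}H_j,\quad\sigma=\bigoplus_j\sigma_j .$$
The $\sigma_j$ are irreducible representations of $G$ (outer tensor products of irreducibles). They are pairwise inequivalent, because $\sigma_j$ restricted to the first factor is a multiple of $\pi_j$. From $d_j=x_jy_{i(j)}$ we read off
$$d_j\le d_{j+1}\le64d_j,\qquad d_{\ell_i}\le2d_j\ \text{ for the last } i\text{ indices } j\in W_i,\tag{4}$$
the second because the tag is the same and $x_{\ell_i}\le2x_{\ell_i-i+1}\le2x_j$.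

**Shift.** If $j,j+1\in W_i$, let $s_j=s_j^0\otimes1_{Y_i}$ with an isometry $s_j^0:X_j\to X_{j+1}$. If $j=\ell_i$ is the end of a window, let $s_j:H_j\to H_{j+1}$ be any isometry. Put $S=\bigoplus_js_j$, an isometry on $H$ with $SH_j\subset H_{j+1}$. Inside a window the shift does not touch the tag.

**The algebra $E$.** Let $E=C^*(1,\sigma(G),S)\subset B(H)$.

## 6. The algebra $B$: finite-dimensional representations that avoid the blocks

We want $B$ to map onto $E$ and to have finite-dimensional representations that account for all its amenable traces. The traces to worry about come from pieces of the chain. The obvious candidate for a window is the *cut chain*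
$$U=\bigoplus_{j\in W_i}\sigma_j,\qquad X=\text{compression of }S\text{ to }\bigoplus_{j\in W_i}H_j .$$
Suppose we added all matrix pairs $(U,X)$, including these, to $E$ as extra coordinates. Then rigidity would be lost. In the finite-dimensional representation given by a cut chain, the unit is a nonzero finite-rank projection commuting *exactly* with everything. It contains blocks $\sigma_j$, and there the generator standing for $S$ kills the last block, so the chain no longer forces one from $H_j$ on to $H_{j+1}$ forever.

So the extra representations must not contain any $\sigma_j$, and yet must have nearly the traces of cut chains. This is what the tags are for: in the cut chain of window $i$, replace the tag $\kappa_i$ by a spare tag $\kappa'_N$. Since the shift acts as the identity on the tag, this gives a pair $(U,X)$ again. It contains no $\sigma_j$. By (3) its normalised trace is almost unchanged if $i$ and $N$ are large.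

**Definition (the algebra $B$).** Let $\mathcal G$ be the set of pairs $\varpi=(U,X)$ with $U:G\to U(m)$ a unitary representation and $X\in M_m$ a contraction ($m=m(\varpi)\ge1$ arbitrary) such that no $\sigma_j$ is contained in $U$. Let
$$B\subset B(H)\oplus\prod_{\varpi\in\mathcal G}M_{m(\varpi)}$$
be the $C^*$-algebra generated by $1$, $u_g=(\sigma(g),(U(g))_{(U,X)})$ $(g\in G)$ and $v=(S,(X)_{(U,X)})$. Let $\theta:B\to B(H)$ be the first coordinate.

Then $\|v\|\le1$ and $\theta(B)=E$. Every $\varpi=(U,X)\in\mathcal G$ gives a unital representation $\mathrm{ev}_\varpi:B\to M_m$ with $u_g\mapsto U(g)$, $v\mapsto X$. For instance the one-dimensional pairs $(1,x)$, $|x|\le1$, belong to $\mathcal G$, because all $d_j>1$. As $G$ is countable, $B$ and $E$ are separable; so is $A\subset C([0,1],E)\oplus B$. All three are unital.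

**Lemma 9.** $B$ contains $\mathcal K=K(H)\oplus0$ as an ideal. For every unital representation $\rho$ of $B$ on $L$ there is a Hilbert space $M$ (possibly $0$) with
$$L=(H\otimes M)\oplus L_2,\qquad\rho(b)|_{H\otimes M}=\theta(b)\otimes1_M,\qquad\rho(\mathcal K)|_{L_2}=0,\tag{5}$$
both summands $\rho(B)$-invariant. With $L$ viewed as a $G$-representation via $\rho(u_g)$, the $\sigma_j$-isotypic part of $L$ is exactly $H_j\otimes M$. Every $G$-intertwiner $H_j\to L$ has the form $I^j_\zeta:w\mapsto w\otimes\zeta$ for some $\zeta\in M$.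

*Proof.* Let $z_j\in B$ be the image of $p_{\sigma_j}$ under $C^*(G)\to B$, $g\mapsto u_g$. By Lemma 7 its coordinates are isotypic projections, and no $U$ in $\mathcal G$ contains $\sigma_j$; so $z_j=(1_{H_j},0)$. Since $z_ju_gz_j=(\sigma_j(g),0)$ and $\sigma_j$ is irreducible, $z_jBz_j\supseteq B(H_j)\oplus0$. Since $z_{j+1}vz_j=(s_j,0)\neq0$, multiplying on both sides gives $B(H_j,H_{j+1})\oplus0\subset B$. Products and adjoints give $B(H_j,H_l)\oplus 0\subset B$ for all $j,l$, and these span a dense subspace of $\mathcal K$. So $\mathcal K\subset B$, and it is an ideal because $(a,x)(k,0)=(ak,0)$.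

Given $\rho$, the subspace $\overline{\rho(\mathcal K)L}$ is $\rho(B)$-invariant since $\mathcal K$ is an ideal, and so is its complement $L_2$, where $\mathcal K$ acts as $0$. A nondegenerate representation of $K(H)$ is a multiple of the identity representation, so $\overline{\rho(\mathcal K)L}=H\otimes M$ with $\rho(k,0)=k\otimes1$. For $b\in B$, $\rho(b)\rho(k,0)=\rho(\theta(b)k,0)=\theta(b)k\otimes1$, hence $\rho(b)=\theta(b)\otimes1_M$ there. By Lemma 7, $\rho(z_j)$ is the projection onto the $\sigma_j$-isotypic part; by (5) it is $1_{H_j}\otimes1_M$ on $H\otimes M$ and $0$ on $L_2$. The range of an intertwiner $H_j\to L$ lies in $H_j\otimes M$, and Schur's lemma finishes the proof. $\square$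

**Faithful traces.** A bounded trace $\tau$ vanishes on $K(H)$: for orthogonal rank-one projections $e_1,\dots,e_n$ we have $n\tau(e_1)=\tau(e_1+\dots+e_n)\le\|\tau\|$, so $\tau(e_1)=0$, and rank-one projections span a dense subspace. Likewise on $C_0((0,1])\otimes K(H)$: for $0\le f\in C_0((0,1])$ and matrix units $e_{kl}$, $fe_{kk}=(f^{1/2}e_{kl})(f^{1/2}e_{lk})$ has the same trace for all $k$, and $n\tau(fe_{11})\le\|\tau\|\|f\|$. Now $B\supset\mathcal K$ and $A\supset\{(f,0):f\in C_0((0,1],K(H))\}$. So neither $A$ nor $B$ has a faithful trace, and there is no conflict with the positive result quoted in Section 1.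

## 7. Rigidity in operator norm

The first lemma is the approximate form of "consecutive multiplicities agree". If $P$ almost contains a copy $H_j\otimes\zeta$ of block $j$, then, almost commuting with $v$, it almost contains $s_jH_j\otimes\zeta$, which is at least $\frac1{64}$ of the block $H_{j+1}\otimes\zeta$. Property (T) gives an all-or-nothing principle: $P$ must then almost contain a whole copy of $H_{j+1}$. The errors do not accumulate, because property (T) resets them at each step.

**Lemma 10.** Let $\rho$ be a unital representation of $B$ on $L$ and $P$ a projection on $L$ with $\|[P,\rho(u_g)]\|\le\delta$ $(g\in\mathcal S)$ and $\|[P,\rho(v)]\|\le\delta$, where $\delta\le\frac1{36C}$. If $|(1-P)I^{j_0}_\eta|_{HS}\le\frac14\sqrt{d_{j_0}}$ for some $j_0$ and some unit vector $\eta\in M$, then $P$ has infinite rank.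

*Proof.* **Claim.** If $\zeta\in M$ is a unit vector with $|(1-P)I^j_\zeta|_{HS}\le\frac14\sqrt{d_j}$, there is a unit vector $\zeta'\in M$ with $|(1-P)I^{j+1}_{\zeta'}|_{HS}\le\frac14\sqrt{d_{j+1}}$.

**Step 1: replace $PI^{j+1}_\zeta$ by an intertwiner.** Let $R=PI^{j+1}_\zeta\in HS(H_{j+1},L)$. On this Hilbert space $G$ acts unitarily by $g\cdot R=\rho(u_g)R\sigma_{j+1}(g)^*$, and the invariant vectors are the intertwiners. Since $\rho(u_g)I^{j+1}_\zeta\sigma_{j+1}(g)^*=I^{j+1}_\zeta$,
$$g\cdot R-R=[\rho(u_g),P]\,I^{j+1}_\zeta\sigma_{j+1}(g)^*,$$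
of Hilbert–Schmidt norm at most $\delta|I_\zeta^{j+1}|_{HS}=\delta\sqrt{d_{j+1}}$ for $g\in\mathcal S$. By (2) and Lemma 9 there is $\zeta_0\in M$ with
$$|R-I^{j+1}_{\zeta_0}|_{HS}\le C\delta\sqrt{d_{j+1}}.\tag{6}$$

**Step 2: show that $\zeta_0$ is not small, using the shift.** We have $I^{j+1}_\zeta s_j=\rho(v)I^j_\zeta$ by (5), and $(1-P)\rho(v)=\rho(v)(1-P)+[\rho(v),P]$. Hence $|(1-P)I^{j+1}_\zeta s_j|_{HS}\le(\frac14+\delta)\sqrt{d_j}$. Moreover
$$(I^{j+1}_\zeta-I^{j+1}_{\zeta_0})s_j=(1-P)I^{j+1}_\zeta s_j+(R-I^{j+1}_{\zeta_0})s_j .$$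
The left side has Hilbert–Schmidt norm $\|\zeta-\zeta_0\|\sqrt{d_j}$. With $\sqrt{d_{j+1}}\le8\sqrt{d_j}$ from (4) and $C\ge1$,
$$\|\zeta-\zeta_0\|\sqrt{d_j}\le(\tfrac14+\delta)\sqrt{d_j}+C\delta\sqrt{d_{j+1}}\le(\tfrac14+9C\delta)\sqrt{d_j}\le\tfrac12\sqrt{d_j},$$
so $\|\zeta_0\|\ge\frac12$.

**Step 3: normalise.** As $(1-P)R=0$, (6) gives $|(1-P)I^{j+1}_{\zeta_0}|_{HS}\le C\delta\sqrt{d_{j+1}}$. With $\zeta'=\zeta_0/\|\zeta_0\|$ we get $|(1-P)I^{j+1}_{\zeta'}|_{HS}\le2C\delta\sqrt{d_{j+1}}\le\frac14\sqrt{d_{j+1}}$. This proves the claim.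

**Step 4: count.** By induction there are unit vectors $\zeta_j\in M$ for $j\ge j_0$ with $|(1-P)I^j_{\zeta_j}|_{HS}^2\le d_j/16$, that is, $|PI^j_{\zeta_j}|^2_{HS}\ge\frac{15}{16}d_j$. The projections $I^j_{\zeta_j}(I^j_{\zeta_j})^*=1_{H_j}\otimes|\zeta_j\rangle\langle\zeta_j|$ are mutually orthogonal, so
$$\operatorname{Tr}P\ge\sum_{j\ge j_0}|PI^j_{\zeta_j}|^2_{HS}\ge\sum_{j\ge j_0}\tfrac{15}{16}d_j=\infty.\qquad\square$$

The next proposition finds a starting block. The projection $p'$ will express that the trace sits in a certain part of the algebra; on first reading take $p'=1$.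

**Proposition 11.** Let $\delta\le\frac1{400C}$, let $\rho$ be a unital representation of $B$ on $L$, and let $p'$ be a projection in $\rho(B)'$ such that every finite-dimensional $G$-invariant subspace of $p'L$ lies in $H\otimes M$. Then there is no projection $P$ on $L$ of finite rank $k\ge1$ with $\|[P,\rho(u_g)]\|\le\delta$ $(g\in\mathcal S)$, $\|[P,\rho(v)]\|\le\delta$ and $\operatorname{Tr}(Pp')\ge(1-\delta)k$.

*Proof.* Suppose $P$ exists.

**Step 1: approximate $P$ by a $G$-invariant operator on $p'L$.** Let $G$ act on $HS(L)$ by conjugation with $\rho(u_g)$. For $g\in\mathcal S$ the commutator $[P,\rho(u_g)]$ has rank at most $2k$, hence Hilbert–Schmidt norm at most $\delta\sqrt{2k}$. Let $T_0$ be the projection of $P$ onto the invariant vectors $HS(L)\cap\rho(u_G)'$. It is self-adjoint, because this subspace is $^*$-closed and $^*$ is an antiunitary of $HS(L)$ fixing $P$. By (2), $|P-T_0|_{HS}\le\sqrt2\,C\delta\sqrt k$. Put $T_1=p'T_0p'$, which commutes with $\rho(u_G)$. We have $|P(1-p')|_{HS}^2=\operatorname{Tr}(P(1-p'))\le\delta k$, and $P-p'Pp'=P(1-p')+(1-p')Pp'$,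 so $|P-p'Pp'|_{HS}\le2\sqrt{\delta k}$. Altogether
$$|P-T_1|_{HS}\le\beta\sqrt k,\qquad\beta=2\sqrt\delta+\sqrt2\,C\delta\le\tfrac1{10}+\tfrac{\sqrt2}{400}\le\tfrac15 .$$
In particular $|T_1|_{HS}\ge(1-\beta)\sqrt k>0$.

**Step 2: decompose $T_1$ into blocks.** $T_1$ is compact and self-adjoint. Its eigenspaces for nonzero eigenvalues are finite-dimensional $G$-invariant subspaces of $p'L$, hence contained in $H\otimes M$ by hypothesis. So $T_1$ is supported on $H\otimes M$. Commuting with $\sigma(G)\otimes1$ there, it is $T_1=\bigoplus_j1_{H_j}\otimes c_j$ by Schur, with $c_j$ compact and self-adjoint. Diagonalise $c_j=\sum_it_{ji}|\eta_{ji}\rangle\langle\eta_{ji}|$ with $(\eta_{ji})_i$ orthonormal and $t_{ji}\ne0$. Then $T_1^2=\sum_{j,i}t_{ji}^2I^j_{\eta_{ji}}(I^j_{\eta_{ji}})^*$.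

**Step 3: average.** Since $(1-P)T_1=(1-P)(T_1-P)$,
$$\sum_{j,i}t_{ji}^2\,|(1-P)I^j_{\eta_{ji}}|^2_{HS}=|(1-P)T_1|_{HS}^2\le\beta^2k\le\tfrac{\beta^2}{(1-\beta)^2}|T_1|^2_{HS}\le\tfrac1{16}\sum_{j,i}t_{ji}^2d_j .$$
As $T_1\ne0$, for some $(j,i)$ we have $|(1-P)I^j_{\eta_{ji}}|_{HS}^2\le d_j/16$. Since $\frac1{400C}\le\frac1{36C}$, Lemma 10 says that $P$ has infinite rank, a contradiction. $\square$

## 8. Traces on $E$ and on the cylinder (items 2 and 3)

**Amenable traces exist.** Let $Q_i$ be the projection onto the sum of the $H_j$ over the last $i$ indices $j\in W_i$. It commutes with $\sigma(G)$, and by (4) $|Q_i|_{HS}^2=\operatorname{Tr}Q_i\ge\frac i2d_{\ell_i}$. Only the step out of $H_{\ell_i}$, and the step into the first of these blocks (if it is not $H_0$), contribute to $[S,Q_i]$. So, with $d_{-1}:=0$,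
$$|[S,Q_i]|_{HS}^2\le d_{\ell_i}+d_{\ell_i-i}\le2d_{\ell_i},\qquad\frac{|[S,Q_i]|^2_{HS}}{|Q_i|^2_{HS}}\le\frac4i\to0 .$$
The set of $a\in B(H)$ with $|[a,Q_i]|_{HS}/|Q_i|_{HS}\to0$ is a $^*$-algebra, since $[ab,Q_i]=a[b,Q_i]+[a,Q_i]b$ and $[a^*,Q_i]=-[a,Q_i]^*$. It is norm closed because $|[a,Q_i]|_{HS}\le2\|a\|\,|Q_i|_{HS}$. It contains $1$, $\sigma(G)$ and $S$, hence $E$. Therefore the u.c.p. maps $\varphi_i:E\to B(Q_iH)$, $\varphi_i(a)=Q_iaQ_i$, satisfy
$$\|\varphi_i(ab)-\varphi_i(a)\varphi_i(b)\|_2=\|Q_ia(1-Q_i)bQ_i\|_2\le\|a\|\,\frac{|[b,Q_i]|_{HS}}{|Q_i|_{HS}}\to0 .$$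
As $E$ is separable, a subsequence of $\operatorname{tr}\circ\varphi_i$ converges pointwise to a state $\tau_E$. It is a trace, since $\operatorname{tr}\varphi_i(ab)$ and $\operatorname{tr}(\varphi_i(a)\varphi_i(b))=\operatorname{tr}(\varphi_i(b)\varphi_i(a))$ differ by $o(1)$, as do the latter and $\operatorname{tr}\varphi_i(ba)$. So $\tau_E$ is an amenable tracial state. With $\mathrm{ev}_1(f,b)=f(1)$, the tracial state $\tau_A=\tau_E\circ\mathrm{ev}_1$ on $A$ is amenable by pullback.

**Lemma 12.** Let $\rho_E$ be a unital representation of $E$ on a Hilbert space. Then every finite-dimensional irreducible subrepresentation of $g\mapsto\rho_E(\sigma(g))$ is equivalent to some $\sigma_j$.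

*Proof.* Let $\sigma'$ be finite-dimensional, irreducible and not among the $\sigma_j$. Then $\sigma=\bigoplus\sigma_j$ does not contain $\sigma'$, so $\sigma(p_{\sigma'})=0$ by Lemma 7. Hence the projection $\rho_E(\sigma(p_{\sigma'}))$ onto the $\sigma'$-isotypic part is $0$. $\square$

**Proposition 13.** $E$ has no nonzero quasidiagonal trace.

*Proof.* If it had one, Lemma 4 gives u.c.p. maps that are approximately multiplicative in norm. Lemma 5, applied far enough along the sequence for the finitely many elements $\sigma(g)$ $(g\in\mathcal S)$, $S$ and their adjoints, gives, with $\delta=\frac1{400C}$, a unital representation $\rho_E$ of $E$ on $L$ and a projection $P\ne0$ of finite rank with $\|[P,\rho_E(\sigma(g))]\|\le\delta$ $(g\in\mathcal S)$ and $\|[P,\rho_E(S)]\|\le\delta$. Put $\rho=\rho_E\circ\theta$ and $p'=1$. A finite-dimensional $G$-invariant subspace of $L$ is a sum of irreducibles, each equivalent to some $\sigma_j$ by Lemma 12, hence lies in the sum of the $\sigma_j$-isotypic parts, which is contained in $H\otimes M$ by Lemma 9. This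 contradicts Proposition 11. $\square$

**Proposition 14.** $\tau_A$ is not quasidiagonal.

*Proof.* Suppose it is.

**Step 1: express in $A$ that the trace sits away from $B$.** Let $h=(t\mapsto t1_E,0)\in A$, a positive contraction with $\tau_A(h)=1$. Put $\delta=\frac1{400C}$. By Lemmas 4 and 5 there are a unital representation $\rho_A$ of $A$ on $L$ and a projection $P$ of finite rank $k\ge1$ with
$$\|[P,\rho_A(\iota(u_g))]\|\le\delta\ (g\in\mathcal S),\qquad\|[P,\rho_A(\iota(v))]\|\le\delta,\qquad\operatorname{Tr}(P\rho_A(h))\ge(1-\delta)k .$$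
Let $I=\{(f,0)\in A\}\cong C_0((0,1])\otimes E$, an ideal of $A$, and let $p'$ be the projection onto $\overline{\rho_A(I)L}$. Then $p'\in\rho_A(A)'$. As $h\in I$ is a positive contraction, $\rho_A(h)\le p'$, so $\operatorname{Tr}(Pp')\ge(1-\delta)k$.

**Step 2: show that $p'L$ sees only $E$.** For $x\in E$ let $\rho_E(x)$ be the strong limit of $\rho_A(t^{1/n}x,0)|_{p'L}$. It exists: the operators are bounded by $\|x\|$, and on vectors $\rho_A(f,0)\xi$, which span a dense subspace of $p'L$, they converge to $\rho_A(xf,0)\xi$, because $f(0)=0$ gives $t^{1/n}xf\to xf$ uniformly. The formula $\rho_E(x)\rho_A(f,0)\xi=\rho_A(xf,0)\xi$ shows that $\rho_E$ is multiplicative and unital, and $\rho_A(t^{1/n}x,0)^*=\rho_A(t^{1/n}x^*,0)$ shows that it preserves adjoints. So $\rho_E$ is a unital representation of $E$ on $p'L$. Since $\iota(b)(f,0)=(\theta(b)f,0)$, we have $\rho_A(\iota(b))|_{p'L}=\rho_E(\theta(b))$.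

**Step 3: apply rigidity.** Let $\rho=\rho_A\circ\iota$, a unital representation of $B$ on $L$; then $p'\in\rho(B)'$. By Step 2 and Lemma 12 every finite-dimensional irreducible $G$-subrepresentation of $p'L$ is equivalent to some $\sigma_j$, and by Lemma 9 applied to $\rho$ on $L$ it lies in $H_j\otimes M$. So every finite-dimensional $G$-invariant subspace of $p'L$ lies in $H\otimes M$. This contradicts Proposition 11. $\square$

Note that $L$ may well contain a large part outside $p'L$, and $P$ need not commute with $p'$. Lemma 10 lives on all of $L$. It works because *every* copy of $\sigma_j$ in $L$, inside or outside $p'L$, is part of an infinite chain. This is where the condition on $\mathcal G$ is used.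

**Where openness fails.** For $s\in(0,1]$ the trace $\tau_s(f,b)=\tau_E(f(s))$ is amenable and, by the same proof with $h$ replaced by $(t\mapsto\min(t/s,1)1_E,0)\in I$, not quasidiagonal. At $s=0$, $\tau_0=\tau_E\circ\theta\circ\mathrm{pr}$ is quasidiagonal by item 1, which we prove next. So along $\tau_A\circ h_s$ the set of good parameters is $\{0\}$, which is closed and not open.

## 9. All amenable traces on $B$ come from matrix representations (item 1)

Let $\tau$ be an amenable trace on $B$. We look for $^*$-homomorphisms $\Pi_n:B\to M_{K(n)}$ with $\operatorname{tr}\circ\Pi_n\to\tau$ pointwise.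

**Reduction to states.** For $\tau=0$ use zero homomorphisms. If $\tau\ne0$ and $\operatorname{tr}\Pi_n\to\tau/\tau(1)$, then direct sums of multiples of $\Pi_n$ with zero representations of suitable sizes have normalised traces tending to $\tau$, since $0<\tau(1)\le1$. So by Lemma 4 we may assume that $\tau$ is a tracial state with u.c.p. maps $\varphi_n:B\to M_{k_n}$, approximately multiplicative in $\|\cdot\|_2$, and $\operatorname{tr}\varphi_n\to\tau$. Let $(\rho_n,L_n,P_n)$ be as in Lemma 5. Then for all $b\in B$
$$|[P_n,\rho_n(b)]|_{HS}=o(\sqrt{k_n}),\qquad\operatorname{Tr}(P_n\rho_n(b))/k_n\to\tau(b).$$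

**Step 1: make the projections exactly $G$-invariant.** Let $T_n$ be the projection of $P_n$ onto the conjugation-invariant operators in $HS(L_n)$. By (2), $|P_n-T_n|_{HS}=o(\sqrt{k_n})$. By Lemma 6, $T_n$ is in the closed convex hull of conjugates of $P_n$, so $0\le T_n\le1$. Let $q_n=\chi_{[1/2,1]}(T_n)$, a finite-rank projection commuting with $\rho_n(u_G)$. From $P_n-T_n^2=P_n(P_n-T_n)+(P_n-T_n)T_n$ we get $|T_n-T_n^2|_{HS}\le3|T_n-P_n|_{HS}$. With the inequality $|\chi_{[1/2,1]}(t)-t|\le2(t-t^2)$ of Lemma 4, $|T_n-q_n|_{HS}\le6|T_n-P_n|_{HS}$. Hence $|P_n-q_n|_{HS}=o(\sqrt{k_n})$. Let $r_n=\operatorname{rank}q_n$. Then $|\sqrt{r_n}-\sqrt{k_n}|\le|q_n-P_n|_{HS}$, so $r_n/k_n\to1$. Since $P_n-q_n=P_n(P_n-q_n)+(P_n-q_n)q_n$, its trace norm is at most $(\sqrt{k_n}+\sqrt{r_n})|P_n-q_n|_{HS}=o(k_n)$. Also $|[q_n,\rho_n(b)]|_{HS}\le|[P_n,\rho_n(b)]|_{HS}+2\|b\|\,|P_n-q_n|_{HS}$. Therefore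
$$|[q_n,\rho_n(b)]|_{HS}=o(\sqrt{r_n}),\qquad\operatorname{Tr}(q_n\rho_n(b))/r_n\to\tau(b)\qquad(b\in B).\tag{7}$$

From now on we drop $n$ and take it so large that $q\ne0$; all $o(\cdot)$ refer to $n\to\infty$. Decompose $L=(H\otimes M)\oplus L_2$ as in (5). As $q$ commutes with $\rho(u_G)$, it commutes with all $\rho(z_j)$, hence with $1_{H\otimes M}=\sum_j\rho(z_j)$ (strong sum). So $q=q^{(1)}+q^{(2)}$ with $q^{(1)}=q1_{H\otimes M}$, $q^{(2)}=q1_{L_2}$, and by Schur
$$q^{(1)}=\bigoplus_j1_{H_j}\otimes q_j$$
with projections $q_j$ on $M$, only finitely many nonzero. Put $Q_j=q_jM$ and $m_j=\operatorname{rank}q_j$ (the spaces $Q_j$ are not the projections $Q_i$ of Section 8). Then $\sum_jd_jm_j\le r$. No $\sigma_j$ occurs in $q^{(2)}L\subset L_2$, by Lemma 9.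

**Step 2: show that the chain may be cut at the window ends.** A bounded trace vanishes on $\mathcal K\cong K(H)$ (Section 6), so $\tau(z_j)=0$. As $\operatorname{Tr}(q\rho(z_j))=d_jm_j$, (7) gives
$$d_jm_j=o(r)\quad\text{for each fixed }j.\tag{8}$$
On $H_j\otimes M$ we have $[q^{(1)},S\otimes1]=s_j\otimes(q_{j+1}-q_j)$, and $|q_{j+1}-q_j|_{HS}^2=m_{j+1}+m_j-2\operatorname{Tr}(q_jq_{j+1})\ge|m_{j+1}-m_j|$, because $\operatorname{Tr}(q_jq_{j+1})\le\min(m_j,m_{j+1})$. Since $1_{H\otimes M}$ commutes with $q$ and $\rho(B)$,
$$\sum_jd_j|m_{j+1}-m_j|\le|[q^{(1)},S\otimes1]|_{HS}^2\le|[q,\rho(v)]|_{HS}^2=o(r).\tag{9}$$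
We claim that
$$\sum_id_{\ell_i}m_{\ell_i}=o(r).\tag{10}$$
Let $j$ be one of the last $i$ indices of $W_i$. By (4), $d_{\ell_i}\le2d_l$ for $j\le l\le\ell_i$, so
$$d_{\ell_i}m_{\ell_i}\le d_{\ell_i}m_j+\sum_{j\le l<\ell_i}d_{\ell_i}|m_{l+1}-m_l|\le2d_jm_j+2\sum_{l\in W_i}d_l|m_{l+1}-m_l| .$$
Averaging over these $i$ indices,
$$d_{\ell_i}m_{\ell_i}\le\frac2i\sum_{j\in W_i}d_jm_j+2\sum_{l\in W_i}d_l|m_{l+1}-m_l| .$$
Sum this over $i>i_0$ and use (9); for the finitely many $i\le i_0$ use (8). The total is at most $\frac2{i_0}r+o(r)$ for every fixed $i_0$, which proves (10).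

**Step 3: write down finite-dimensional representations of $B$.** There are two types.

*Outside the chain.* If $q^{(2)}\ne0$, let $U=\rho(u_\cdot)|_{q^{(2)}L}$ and $X=q^{(2)}\rho(v)q^{(2)}$ on $q^{(2)}L$. No $\sigma_j$ occurs in $U$, so $\varpi_0=(U,X)\in\mathcal G$.

*Cut chains with exchanged tags.* For each window $i$ let $A_i=\bigoplus_{j\in W_i}X_j\otimes Q_j$ and $q_{W_i}=\bigoplus_{j\in W_i}1_{H_j}\otimes q_j$, whose range is $A_i\otimes Y_i$. There $(g,h)\in G$ acts as $\alpha_i(g)\otimes\kappa_i(h)$ with $\alpha_i=\bigoplus_{j\in W_i}\pi_j\otimes1_{Q_j}$. Since $s_j=s_j^0\otimes1_{Y_i}$ for $j,j+1\in W_i$,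
$$q_{W_i}(S\otimes1)q_{W_i}=a_i\otimes1_{Y_i},\qquad a_i=\sum_{j,j+1\in W_i}s_j^0\otimes(q_{j+1}|_{Q_j}),$$
and $a_i$ is a contraction on $A_i$, as $a_i\otimes1_{Y_i}$ is a compression of a contraction. If $A_i\ne0$, let
$$\varpi_i=\big((g,h)\mapsto\alpha_i(g)\otimes\kappa'_N(h),\ a_i\otimes1_{Y'_N}\big)\quad\text{on }A_i\otimes Y_N',\qquad N=n .$$
Restricted to the second factor of $G$, this representation is a multiple of $\kappa_N'$, while $\sigma_l$ is a multiple of $\kappa_{i(l)}\not\cong\kappa'_N$ (different primes, so different dimensions). So it contains no $\sigma_l$, and $\varpi_i\in\mathcal G$.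

Put
$$\mu_n=\frac{\operatorname{rank}q^{(2)}}r\operatorname{tr}\circ\mathrm{ev}_{\varpi_0}+\sum_i\frac{y_i\dim A_i}r\operatorname{tr}\circ\mathrm{ev}_{\varpi_i},$$
where terms with weight $0$ are omitted. Since $y_i\dim A_i=\operatorname{rank}q_{W_i}=\sum_{j\in W_i}d_jm_j$, the weights add up to $1$, and $\mu_n$ is a finite convex combination.

**Step 4: show that $\mu_n\to\tau$ pointwise.** As $\tau$ and $\mu_n$ are states and $u_e=1$, it suffices to treat words $W=c_1\cdots c_\ell$ with $c_t\in\{u_g,v,v^*\}$, whose span is dense in $B$.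

*From the word to compressed letters.* We have
$$q\rho(c_1\cdots c_\ell)q-q\rho(c_1)q\,\rho(c_2\cdots c_\ell)q=q\rho(c_1)(1-q)\cdot(1-q)\rho(c_2\cdots c_\ell)q,$$
of trace norm at most $|[q,\rho(c_1)]|_{HS}\,|[q,\rho(c_2\cdots c_\ell)]|_{HS}=o(r)$ by (7). Repeating this with $c_2\cdots c_\ell$ and so on, where multiplication by the contractions $q\rho(c_t)q$ does not increase trace norms, we get
$$\operatorname{Tr}(q\rho(W))=\operatorname{Tr}\big(q\rho(c_1)q\cdot q\rho(c_2)q\cdots q\rho(c_\ell)q\big)+o(r).$$
Each $q\rho(c)q$ is the sum of its compressions to $q^{(1)}$ and $q^{(2)}$, since $1_{H\otimes M}$ commutes with $q$ and $\rho(B)$. As $q^{(2)}$ commutes with $\rho(u_G)$, the $q^{(2)}$-part of the product contributes exactly $\operatorname{rank}q^{(2)}\cdot\operatorname{tr}(\mathrm{ev}_{\varpi_0}(W))$.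

*Cutting.* In the $q^{(1)}$-part replace $q^{(1)}(S\otimes1)q^{(1)}$ by $D=\sum_iq_{W_i}(S\otimes1)q_{W_i}$, which is a contraction as an orthogonal sum of compressions of a contraction, and replace the adjoint by $D^*$. The difference $F$ consists of the compressions of $s_{\ell_i}\otimes1$ from $H_{\ell_i}\otimes Q_{\ell_i}$ to $H_{\ell_i+1}\otimes Q_{\ell_i+1}$, so $|F|_{HS}^2\le\sum_id_{\ell_i}m_{\ell_i}=o(r)$ by (10). Replace letter by letter. A product of contractions on the range of $q^{(1)}$ in which one factor is replaced by $F$ or $F^*$ has trace at most $|F|_{HS}\,|q^{(1)}|_{HS}=o(\sqrt r)\sqrt r=o(r)$ in modulus. So the trace changes by $o(r)$ in total.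

*Exchanging tags.* Let $W_{A_i}$ be obtained from $W$ by $u_{(g,h)}\mapsto\alpha_i(g)$, $v\mapsto a_i$, $v^*\mapsto a_i^*$, and let $\lambda(W)\in\Gamma$ be the product, in order, of the $h$-components of the letters $u_{(g,h)}$ in $W$. After the replacement the word acts on $A_i\otimes Y_i$ as $W_{A_i}\otimes\kappa_i(\lambda(W))$. So the $q^{(1)}$-part equals
$$\sum_iy_i\dim A_i\cdot\operatorname{tr}(W_{A_i})\operatorname{tr}(\kappa_i(\lambda(W)))+o(r),$$
whereas $\operatorname{tr}(\mathrm{ev}_{\varpi_i}(W))=\operatorname{tr}(W_{A_i})\operatorname{tr}(\kappa'_n(\lambda(W)))$. Since $|\operatorname{tr}(W_{A_i})|\le1$ and $\operatorname{Tr}(q\rho(W))/r\to\tau(W)$,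
$$|\tau(W)-\mu_n(W)|\le o(1)+\sum_i\frac{y_i\dim A_i}r\,\big|\operatorname{tr}\kappa_i(\lambda(W))-\operatorname{tr}\kappa'_n(\lambda(W))\big|.\tag{11}$$
If $\lambda(W)=e$, the sum is $0$. If $\lambda(W)\ne e$, then by (3) $\operatorname{tr}\kappa_i(\lambda(W))\to0$ as $i\to\infty$ and $\operatorname{tr}\kappa_n'(\lambda(W))\to0$ as $n\to\infty$. For fixed $i_0$ the total weight of the windows $i\le i_0$ is $\frac1r\sum_{j\le\ell_{i_0}}d_jm_j\to0$ by (8). So the limsup of the sum in (11) is at most $\sup_{i>i_0}|\operatorname{tr}\kappa_i(\lambda(W))|$ for every $i_0$, and letting $i_0\to\infty$ the sum tends to $0$. Hence $\mu_n(W)\to\tau(W)$.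

**Step 5: replace the convex combination by one representation.** Approximate the finitely many weights of $\mu_n$ by nonnegative rational numbers with sum $1$. A representation of dimension $m$ repeated $c$ times in a direct sum of total dimension $K$ has weight $cm/K$ in the normalised trace, so every rational convex combination of the normalised traces is realised by a direct sum of suitable multiples. This gives unital $^*$-homomorphisms $\Pi_n:B\to M_{K(n)}$ with $\|\operatorname{tr}\circ\Pi_n-\mu_n\|\le1/n$, so $\operatorname{tr}\circ\Pi_n\to\tau$ pointwise. The $\Pi_n$ are multiplicative, so $\tau$ is quasidiagonal. This proves item 1. With Section 8, which gives items 2 and 3, Theorem 3 is proved. $\square$
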